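# Strong complete minors in tournaments of large dichromatic number

## 1. The guess $\mathrm{sm}(T)\ge\chi(T)$ and the tournaments $S_r$

For undirected graphs one asks whether chromatic number $r$ forces a complete minor on $r$ vertices. Here is a directed version, and the answer that one would first guess is that **dichromatic number $r$ forces a strong complete minor on $r$ parts**. Let us say precisely what this means and then test it.

All digraphs are simple and loopless. A digraph is *strongly connected* (for short, *strong*) if for every ordered pair $(u,v)$ of vertices there is a directed path from $u$ to $v$. A single vertex is strong. A *tournament* has exactly one edge between any two distinct vertices.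

**Definition (dichromatic number).** $\chi(D)$ is the minimum number of colors in a coloring of $V(D)$ in which every color class induces an acyclic subdigraph.

In a tournament a set is acyclic exactly when it is transitive. A transitive tournament has $\chi=1$. The cyclic triangle $a\to b\to c\to a$ has $\chi=2$.

**Definition (strong minor).** Let $\overrightarrow{K}_r$ be the complete digraph on $r$ vertices, with an edge in each direction between every pair. A strong $\overrightarrow{K}_r$ minor is a digraph whose vertex set is partitioned into $r$ (nonempty) parts such that each part induces a strong subdigraph and there is at least one edge in each direction between any two distinct parts. Let $\mathrm{sm}(D)$ be the largest $r$ such that $D$ contains a strong $\overrightarrow{K}_r$ minor as a subdigraph.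

Not all vertices of $D$ need be used, so $\mathrm{sm}(T[U])\le\mathrm{sm}(T)$ for every nonempty $U\subseteq V(T)$. Dropping parts also shows that $\mathrm{sm}(D)\ge r$ implies $\mathrm{sm}(D)\ge r'$ for $1\le r'\le r$.

**Example ($U_n$).** Let $U_n$ have vertices $1,\dots,n$ with $i\to i+1$ for all $i$, and $j\to i$ whenever $j\ge i+2$. In $U_4$ the parts $\{1,2,3\}$ (a cyclic triangle) and $\{4\}$ form a strong $\overrightarrow{K}_2$ minor, since $3\to4$ and $4\to1$. For $n\ge3$ we have $\chi(U_n)=2$: the triangle $1\to2\to3\to1$ rules out one color, while the even numbers and the odd numbers are two transitive sets.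

**Testing the guess.** For $r=1$ it is trivially true. For $r=2$ take the cyclic triangle. It has $\chi=2$. Two parts would have at most three vertices in total. A two-vertex tournament is not strong, so both parts would be single vertices, and there is only one edge between them. So $\mathrm{sm}=1$, and the guess is false.

It fails for every $r\ge2$. Write $A\Rightarrow B$, for disjoint sets $A,B$, when every edge between them goes from $A$ to $B$. Let $S_1$ be a single vertex, and let $S_{k+1}$ have vertex set $A\sqcup B\sqcup\{c\}$, where $A$ and $B$ induce copies of $S_k$ and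
$$A\Rightarrow B\Rightarrow\{c\}\Rightarrow A .$$
So $S_2$ is the cyclic triangle and $S_3$ has seven vertices.

*We have $\chi(S_k)=k$.* This is clear for $k=1$. Assume it for $k$. Color $A$ and $B$ with the same $k$ colors; since $A\Rightarrow B$, no cycle uses both sets, so the classes stay acyclic. Give $c$ a new color. Thus $\chi(S_{k+1})\le k+1$. If $k$ colors sufficed, all of them would appear on $A$ and all on $B$, because $\chi(A)=\chi(B)=k$. So some $a\in A$ and $b\in B$ would have the color of $c$, and $a\to b\to c\to a$ would be a monochromatic triangle.

*We have $\mathrm{sm}(S_k)\le k-1$ for $k\ge2$.* The case $k=2$ was done above. In a strong minor of $S_{k+1}$ at most one part contains $c$. Every other part is strong and lies in $A\cup B$ with $A\Rightarrow B$, so it lies inside $A$ or inside $B$. A part in $A$ and a part in $B$ would have edges in one direction only, so all these other parts lie in the same copy of $S_k$, and there are at most $\mathrm{sm}(S_k)$ of them. Hence $\mathrm{sm}(S_{k+1})\le\mathrm{sm}(S_k)+1\le k$.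

**How wrong is the guess when $r=2$?** Only by one: $\chi(T)\ge3$ implies $\mathrm{sm}(T)\ge2$. The strong components of a tournament can be ordered so that all edges between different components go from earlier to later; so components can share colors, and some component $K$ has $\chi(K)=\chi(T)\ge3$. Then $K$ has at least $4$ vertices. Recall the textbook fact that a strong tournament on $n\ge3$ vertices has a directed cycle of each length $3,\dots,n$. A cycle of length $|K|-1\ge3$ misses one vertex $v$, so $K-v$ is strong. Since $K$ is strong, $v$ has both an in-neighbor and an out-neighbor in $K-v$. So $\{v\}$ and $V(K)\setminus\{v\}$ form a strong $\overrightarrow{K}_2$ minor. The argument shows that every strong tournament on at least $4$ vertices has $\mathrm{sm}\ge2$. In particular $\mathrm{sm}(S_3)=2$, and $\mathrm{sm}(U_n)\ge2$ for $n\ge4$ (the cycle $1\to2\to\dots\to n\to1$ shows that $U_n$ is strong).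

The guess therefore has to be weakened. It is known that every tournament with $\chi(T)\ge2r$ satisfies $\mathrm{sm}(T)\ge r$. The question is whether the factor $2$ can be replaced by $1+o(1)$; it is taken from Maria Axenovich, António Girão, Richard Snyder, Lea Weber, "Strong complete minors in digraphs", arXiv:2010.05643 (2020).

**Question.** Is it true that for every $\varepsilon>0$ there is $r_0$ such that for all $r\ge r_0$, every tournament $T$ with $\chi(T)\ge(1+\varepsilon)r$ satisfies $\mathrm{sm}(T)\ge r$?

The answer is yes, with an explicit error term.

## 2. Separations and three theorems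

Throughout, $\log$ is the natural logarithm and $T$ is a tournament on a finite nonempty set $V$.

**Definition (separation).** A separation is a pair $s=(P,Q)$ with $P\cup Q=V$ and no edge from $P\setminus Q$ to $Q\setminus P$; equivalently $Q\setminus P\Rightarrow P\setminus Q$. Its order is $o(s)=|P\cap Q|$. Write $s\le s'$ if $P\subseteq P'$ and $Q\supseteq Q'$.

Because $P\cup Q=V$, the set $P\setminus Q$ is simply the complement of $Q$, and $Q\setminus P$ is the complement of $P$. To check that $(P,Q)$ with union $V$ is a separation, we must therefore check that there is no edge from a vertex *outside $Q$* to a vertex *outside $P$*. This will be done several times.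

**Example.** The pairs $(\emptyset,V)$ and $(V,\emptyset)$ are separations of order $0$; they are the minimum and the maximum in the order $\le$. For any $P$, the pair $(P,V)$ is a separation of order $|P|$. In $U_n$ the pair $s_i=(\{1,\dots,i\},\{i,\dots,n\})$ is a separation of order $1$: a vertex below $i$ sends no edge to a vertex above $i$. We get a chain $(\emptyset,V)<s_1<s_2<\dots<s_n<(V,\emptyset)$.

**Theorem 1.** There is $r_0$ such that for all $r\ge r_0$: if $\chi(T)>r+5000\,r/\sqrt{\log r}$, then $\mathrm{sm}(T)\ge r$. In particular the answer to the Question is yes.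

**Theorem 2.** Let $f(r)$ be the least integer such that $\chi(T)\ge f(r)$ implies $\mathrm{sm}(T)\ge r$. There is a constant $C$ with $r+1\le f(r)\le r+Cr/\sqrt{\log r}+1$ for all $r\ge2$.

**Theorem 3.** (i) If $r\ge r_0$ and $\mathrm{sm}(T)<r$, there is a chain $(\emptyset,V)=s_0<s_1<\dots<s_l=(V,\emptyset)$ of separations $s_i=(P_i,Q_i)$, all of order at most $r+8r/\sqrt{\log r}$, with $|P_i\setminus P_{i-1}|\le1200\,r\sqrt{\log r}$ for all $i$.

(ii) Conversely, for every chain of separations from $(\emptyset,V)$ to $(V,\emptyset)$ we have $\mathrm{sm}(T)\le\max_i|P_i\cap Q_{i-1}|$.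

The "in particular" of Theorem 1 is immediate: given $\varepsilon>0$, take $r\ge r_0$ so large that $5000/\sqrt{\log r}<\varepsilon$; then $\chi(T)\ge(1+\varepsilon)r$ implies $\chi(T)>r+5000r/\sqrt{\log r}$.

The lower bound in Theorem 2 is already proved: $\chi(S_r)=r$ and $\mathrm{sm}(S_r)\le r-1$ for $r\ge2$, so $f(r)\ge r+1$. In particular the leading constant $1$ is best possible.

## 3. Coloring along a chain of separations

This section shows what chains are good for: a chain of separations of small order with small steps gives a coloring with few colors.

**Lemma 1.** Let $(\emptyset,V)=s_0<s_1<\dots<s_l=(V,\emptyset)$ be separations. Then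
$$\chi(T)\le\max_{1\le i\le l}\bigl(o(s_{i-1})+\chi(T[P_i\setminus P_{i-1}])\bigr),$$
where the empty set counts as having dichromatic number $0$.

*Proof.* The sets $N_i=P_i\setminus P_{i-1}$ partition $V$. Color $N_1,N_2,\dots$ in turn. When $N_i$ is reached, the set $X_{i-1}=P_{i-1}\cap Q_{i-1}$ is already colored, being part of $P_{i-1}$. Color $N_i$ with $\chi(T[N_i])$ colors, each class inside $N_i$ acyclic, using only colors that do not appear on $X_{i-1}$. At most $o(s_{i-1})$ colors are forbidden, so a palette of the stated size suffices.

We check that the color classes are acyclic. Let $u\in N_i$ and $w\in N_j$ with $i<j$ have the same color. Since $w\notin P_{j-1}$, we have $w\in Q_{j-1}\setminus P_{j-1}$. Also $u\in P_i\subseteq P_{j-1}$, and $u\notin X_{j-1}$ because the color of $w$ does not appear on $X_{j-1}$. So $u\in P_{j-1}\setminus Q_{j-1}$, and therefore $w\to u$. Thus within a color class every edge between different $N_i$'s goes from the later one to the earlier one. A directed cycle in the class would have to stay in a single $N_i$, where the class is acyclic. $\square$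

In $U_n$ with the chain above each $N_i$ has at most one vertex and all orders are at most $1$. The lemma gives $\chi(U_n)\le2$, which is the truth for $n\ge3$.

The steps $N_i$ will have about $r\sqrt{\log r}$ vertices, more than $r$. So we need the logarithmic saving that every tournament offers.

**Lemma 2.** A tournament on at most $n$ vertices ($n\ge3$, not necessarily an integer) has dichromatic number at most $4n/\log_2n$.

*Proof.* By a theorem of Erdős and Moser, a tournament on $x\ge1$ vertices contains a transitive subtournament on at least $\log_2x$ vertices. (If $x\ge2^p$ with $p\ge1$, some vertex has out-degree at least $(2^p-1)/2$, hence at least $2^{p-1}$. By induction its out-neighborhood contains a transitive set of $p$ vertices; add the vertex itself to get $p+1$. Now choose $p$ with $2^p\le x<2^{p+1}$.) While at least $\sqrt n$ vertices remain, remove a transitive set of size at least $\frac12\log_2n$ and give it its own color. This uses at most $2n/\log_2n$ colors. Fewer than $\sqrt n$ vertices are left; give each its own color. Since $\log_2n=2\log_2\sqrt n\le2\sqrt n$, we have $\sqrt n\le2n/\log_2n$. $\square$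

So Theorem 3(i) implies Theorem 1: with $n=1200\,r\sqrt{\log r}$, a step costs at most $4n/\log_2n$ colors, which is of order $r/\sqrt{\log r}$. The exact computation is in Section 8.

## 4. The same chains bound $\mathrm{sm}(T)$ from above: Theorem 3(ii)

The proof of Theorem 3(ii) is short, and it shows that chains are the natural obstruction to strong minors. Compare it first with Lemma 1. A vertex of $P_i\cap Q_{i-1}$ is either in $P_{i-1}$, hence in $X_{i-1}$, or in $P_i\setminus P_{i-1}$; conversely $P_i\setminus P_{i-1}\subseteq Q_{i-1}$. So
$$|P_i\cap Q_{i-1}|=o(s_{i-1})+|P_i\setminus P_{i-1}| ,$$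
and the bound of (ii) is that of Lemma 1 with the dichromatic number of a step replaced by its size.

*Proof of Theorem 3(ii).* **Step 1: give every vertex an interval.** For $v\in V$ let $I_v=\{i\in\{1,\dots,l\}:v\in P_i\cap Q_{i-1}\}$. The set $\{i:v\in P_i\}$ is an up-set of $\{1,\dots,l\}$ containing $l$, and $\{i:v\in Q_{i-1}\}$ is a down-set containing $1$. So $I_v=[a_v,b_v]$ with
$$a_v=\min\{i:v\in P_i\},\qquad b_v=\max\{i:v\in Q_{i-1}\}.$$
It is nonempty: $v\notin P_{a_v-1}$, so $v\in Q_{a_v-1}$ and $a_v\le b_v$.

**Step 2: disjoint intervals determine the direction of the edge.** Suppose $b_u<a_w$ and put $j=b_u$, so $j<l$. As $a_u\le j$, we have $u\in P_j$. As $j+1>b_u$, we have $u\notin Q_j$. As $j<a_w$, we have $w\notin P_j$, so $w\in Q_j\setminus P_j$. Hence $w\to u$.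

**Step 3: each part of a strong minor has an interval, and these meet pairwise.** Let $S$ be a part and $I_S=\bigcup_{v\in S}I_v$. If $I_S$ were not an interval of integers, it would miss some $i$ but have elements on both sides of $i$. Each $I_v$, $v\in S$, lies entirely on one side, so $S$ splits into two nonempty sets with, by Step 2, all edges between them in one direction. This contradicts that $S$ is strong. Now let $S,S'$ be two parts. If the intervals $I_S$, $I_{S'}$ were disjoint, one would lie before the other, and by Step 2 all edges between $S$ and $S'$ would go one way, a contradiction.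

**Step 4: a common point.** Finitely many pairwise intersecting intervals of integers have a common element, since the largest left end is at most the smallest right end (Helly's theorem on the line). So some $i$ lies in every $I_S$, which means that every part $S$ contains a vertex of $P_i\cap Q_{i-1}$. The parts are disjoint, so their number is at most $|P_i\cap Q_{i-1}|$. $\square$

**Example.** For the chain in $U_n$ the sets $P_i\cap Q_{i-1}$ are $\{1\}$, then $\{i-1,i\}$ for $2\le i\le n$, then $\{n\}$. So $\mathrm{sm}(U_n)\le2$, and with Section 1, $\mathrm{sm}(U_n)=2$ for all $n\ge4$. These are arbitrarily large strong tournaments with very small $\mathrm{sm}$; they return in the next section.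

## 5. Menger paths that cannot be closed up

We now want Theorem 3(i): if $\mathrm{sm}(T)<r$, there is a chain with orders about $r$ and small steps. Here is the first approach that a sensible person would try. Fix $k$ slightly larger than $r$, and take a maximal chain of separations of order less than $k$. Let $s_1<s_2$ be consecutive in it, and put
$$X_i=P_i\cap Q_i,\qquad W=P_2\cap Q_1 .$$
Then $X_1\cup X_2\subseteq W$, and $P_2\setminus P_1=W\setminus X_1$ (a vertex of $P_2$ outside $P_1$ is in $Q_1$). Suppose that $W\setminus(X_1\cup X_2)$ is large, and that inside it we can find disjoint nonempty sets $A\Rightarrow B$. Ask for $k$ disjoint directed paths in $T[W]$ from $X_1\cup B$ to $X_2\cup A$.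

If there are no such paths, Menger's theorem gives fewer than $k$ vertices meeting all of them. This will give a separation of order less than $k$ strictly between $s_1$ and $s_2$ (the gluing is done in Section 8), contrary to maximality. So there are $k$ disjoint paths, and one hopes that they become the parts of a strong minor. A path from $B$ to $A$ closes up, because $A\Rightarrow B$, and two such paths have edges both ways, from the end of each to the start of the other. But what about a path starting in $X_1$? We know $Q_1\setminus P_1\Rightarrow P_1\setminus Q_1$, so $A\Rightarrow P_1\setminus Q_1$. The path could be closed if its first vertex had an in-neighbor in $P_1\setminus Q_1$, with distinct in-neighbors for distinct paths. That is, *we need a matching from $P_1\setminus Q_1$ into $X_1$*, and similarly one from $X_2$ into $Q_2\setminus P_2$. Nothing provides these matchings, and the argument stops here.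

This is not just a gap in the write-up. Let $k\ge3$ and $n\ge4$, let $X$ be a transitive tournament on $k-1$ vertices, and let $T$ be $X$ together with $U_n$, where $X\Rightarrow U_n$. A strong subdigraph of $T$ meeting $X$ is a single vertex of $X$, and such a vertex has edges in only one direction to any other part. So $\mathrm{sm}(T)=\mathrm{sm}(U_n)=2$. Take $s_1=(X,V)$ and $s_2=(V,X)$, both of order $k-1$. If $s_1\le(P,Q)\le s_2$ has order less than $k$, then $X\subseteq P\cap Q$, so $P\cap Q=X$. Hence $U_n$ is partitioned into $P\setminus Q$ and $Q\setminus P$ with $Q\setminus P\Rightarrow P\setminus Q$. As $U_n$ is strong, one of the two sets is empty, so $(P,Q)$ is $s_1$ or $s_2$. Thus $s_1,s_2$ are consecutive in some maximal chain, and the step between them has $n$ vertices, with $n$ as large as we like. Moreover, with $h=\lfloor n/2\rfloor$, $A=\{h+2,\dots,n\}$ and $B=\{1,\dots,h\}$, we do have $A\Rightarrow B$ and $k$ disjoint paths: the $k-1$ one-vertex paths in $X=X_1\cap X_2$, and one path from $B$ to $A$ along $1\to2\to\cdots\to n$. The paths in $X$ are useless, since $P_1\setminus Q_1=\emptyset$.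

The example also suggests the cure. The separation $(X,V)$ is wasteful: it has order $k-1$, and by changing only $k-1$ memberships we reach $(\emptyset,V)$, of order $0$. We should admit to the chain only separations whose order cannot be lowered so cheaply.

## 6. Stable separations: almost perfect matchings, and repair by minimization

**Lattice operations.** For $s=(P,Q)$ and $s'=(P',Q')$ put
$$s\wedge s'=(P\cap P',\,Q\cup Q'),\qquad s\vee s'=(P\cup P',\,Q\cap Q').$$
These are separations. For $\wedge$: a vertex outside $Q\cup Q'$ lies in $P\cap P'$, so the union is $V$. Let $u\notin Q\cup Q'$ and $w\notin P\cap P'$, say $w\notin P$. Then $u\in P\setminus Q$ and $w\in Q\setminus P$, so $u\not\to w$. The case $w\notin P'$ is the same with $s'$, and $\vee$ is symmetric. Since $o(s)=|P|+|Q|-|V|$ and $|P\cap P'|+|P\cup P'|=|P|+|P'|$ (and likewise for $Q$),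
$$o(s\wedge s')+o(s\vee s')=o(s)+o(s').\tag{1}$$

**Distance.** Let $d(s,s')=|P\triangle P'|+|Q\triangle Q'|$. This is a metric on separations.

**Example.** In the cyclic triangle $a\to b\to c\to a$ take $s=(\{b,c\},\{a,c\})$ and $s'=(\{a,c\},\{a,b\})$, both of order $1$. Then $s\wedge s'=(\{c\},\{a,b,c\})$ and $s\vee s'=(\{a,b,c\},\{a\})$, again both of order $1$, as (1) requires, and $d(s,s')=2+2=4$.

**Definition (stable).** Fix $\lambda>0$. A separation $s$ is stable if $o(s')\ge o(s)-\lambda\,d(s,s')$ for every separation $s'$.

So each unit of order saved must cost at least $1/\lambda$ units of distance. The separations $(\emptyset,V)$ and $(V,\emptyset)$ have order $0$, so they are stable. In the example of Section 5, $(X,V)$ is not stable if $\lambda<1$: compare it with $(\emptyset,V)$.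

**Example.** Let $V=L\sqcup\{x\}\sqcup R$ with $L\Rightarrow\{x\}\Rightarrow R\Rightarrow L$, where $|L|=|R|=n\ge1$ and the edges inside $L$ and inside $R$ are arbitrary. Then $s=(L\cup\{x\},R\cup\{x\})$ is a separation of order $1$. Separations of order at least $1$ cannot violate the condition. One of order $0$ is a partition with $Q\Rightarrow P$, and $T$ is strong, so it is $(\emptyset,V)$ or $(V,\emptyset)$. Each of these has distance $(n+1)+n=2n+1$ from $s$. So $s$ is stable exactly when $2n+1\ge1/\lambda$: the bottleneck $x$ is stable once enough vertices lie on both sides.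

**What stability buys.** It provides the matchings that were missing, up to a small loss. We use the defect form of Hall's theorem: in a bipartite graph with sides $X,Y$, if $|Z|-|N(Z)|\le\delta$ for every $Z\subseteq X$, then some matching covers all but at most $\delta$ vertices of $X$.

**Lemma 3.** Let $s=(P,Q)$ be stable and $X=P\cap Q$. There is a matching of edges directed from $P\setminus Q$ to $X$ covering all but at most $2\lambda|X|$ vertices of $X$. Likewise there is a matching of edges directed from $X$ to $Q\setminus P$ covering all but at most $2\lambda|X|$ vertices of $X$.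

*Proof.* Let $Z\subseteq X$, and let $N$ be the set of vertices of $P\setminus Q$ with an out-neighbor in $Z$. If $N$ is small, we can lower the order by throwing $Z$ out of $P$ and putting $N$ into $Q$. Let $s'=(P\setminus Z,\,Q\cup N)$. Its union is $V$, as $Z\subseteq Q$. The vertices outside $Q\cup N$ are those of $(P\setminus Q)\setminus N$, and the vertices outside $P\setminus Z$ are those of $(Q\setminus P)\cup Z$. No edge goes from the former to $Q\setminus P$, because $s$ is a separation, and none goes to $Z$, by the definition of $N$. So $s'$ is a separation, with
$$o(s')=o(s)-|Z|+|N|,\qquad d(s,s')=|Z|+|N| .$$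
Stability gives $|Z|-|N|\le\lambda(|Z|+|N|)$. So either $|N|\ge|Z|$, or $|N|<|Z|$ and $|Z|-|N|\le2\lambda|Z|\le2\lambda|X|$. The defect form of Hall's theorem gives the first matching.

For the second, reverse all edges of $T$. Then $(P,Q)\mapsto(Q,P)$ maps the separations of $T$ to those of the reversed tournament, preserving orders and distances, hence stability. Apply the first part to $(Q,P)$. $\square$

**What stability costs.** In the approach of Section 5, Menger's theorem hands us a separation $s_0$ between $s_1$ and $s_2$, but $s_0$ need not be stable, so it does not contradict the maximality of a chain of *stable* separations. We repair it: minimize the order with a penalty for moving away from $s_0$. The repaired separation must still lie between $s_1$ and $s_2$, and must differ from both. The first follows from (1), the second from $s_0$ being far from $s_1$ and $s_2$.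

**Lemma 4.** Let $s_1<s_2$ be stable, and let $s_0$ be a separation with $s_1\le s_0\le s_2$, $d(s_0,s_1)>o(s_0)/\lambda$ and $d(s_0,s_2)>o(s_0)/\lambda$. Then there is a stable $s$ with $s_1<s<s_2$ and $o(s)\le o(s_0)$.

*Proof.* **Step 1: minimizers are stable.** Let $\Phi(s)=o(s)+\lambda\,d(s_0,s)$, and let $s=(P,Q)$ minimize $\Phi$ over all separations. For every $s'$, from $\Phi(s')\ge\Phi(s)$ and the triangle inequality,
$$o(s')\ge o(s)-\lambda\bigl(d(s_0,s')-d(s_0,s)\bigr)\ge o(s)-\lambda\,d(s,s').$$

**Step 2: push the minimizer above $s_1$.** We claim that $s\vee s_1$ is also a minimizer. Let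
$$\delta=|P_1\setminus P|+|Q\setminus Q_1|=d(s_1,\,s\wedge s_1).$$
Stability of $s_1$ gives $o(s\wedge s_1)\ge o(s_1)-\lambda\delta$, so by (1)
$$o(s\vee s_1)=o(s)+o(s_1)-o(s\wedge s_1)\le o(s)+\lambda\delta .$$
On the other hand $s\vee s_1=(P\cup P_1,\,Q\cap Q_1)$ is closer to $s_0$ than $s$ is, by exactly $\delta$. Indeed, passing from $P$ to $P\cup P_1$ adds the elements of $P_1\setminus P$. These lie in $P_0$, because $P_1\subseteq P_0$, so $|P_0\triangle(P\cup P_1)|=|P_0\triangle P|-|P_1\setminus P|$. Passing from $Q$ to $Q\cap Q_1$ deletes the elements of $Q\setminus Q_1$. These are not in $Q_0$, because $Q_0\subseteq Q_1$, so $|Q_0\triangle(Q\cap Q_1)|=|Q_0\triangle Q|-|Q\setminus Q_1|$. Hence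
$$\Phi(s\vee s_1)\le o(s)+\lambda\delta+\lambda\bigl(d(s_0,s)-\delta\bigr)=\Phi(s).$$

**Step 3: push the minimizer below $s_2$.** If $s$ is a minimizer, so is $s\wedge s_2=(P\cap P_2,\,Q\cup Q_2)$. Let $\delta'=|P\setminus P_2|+|Q_2\setminus Q|=d(s_2,\,s\vee s_2)$. Stability of $s_2$ and (1) give $o(s\wedge s_2)\le o(s)+\lambda\delta'$. The deleted elements $P\setminus P_2$ are not in $P_0$, because $P_0\subseteq P_2$, and the added elements $Q_2\setminus Q$ are in $Q_0$, because $Q_2\subseteq Q_0$. So $d(s_0,s\wedge s_2)=d(s_0,s)-\delta'$, and $\Phi(s\wedge s_2)\le\Phi(s)$.

**Step 4: conclude.** By Steps 2 and 3, $(s\vee s_1)\wedge s_2$ is a minimizer. Its first set $(P\cup P_1)\cap P_2$ lies between $P_1$ and $P_2$, and its second set $(Q\cap Q_1)\cup Q_2$ lies between $Q_2$ and $Q_1$. So it lies between $s_1$ and $s_2$. Rename it $s$. It is stable by Step 1. From $\Phi(s)\le\Phi(s_0)=o(s_0)$ we get $o(s)\le o(s_0)$ and $d(s_0,s)\le o(s_0)/\lambda$. By hypothesis $s_1$ and $s_2$ are farther from $s_0$ than this, so $s\ne s_1,s_2$. $\square$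

**Closing up the paths.** With Lemma 3 in hand, the step that failed in Section 5 now works, with a loss of at most $4\lambda k$ paths.

**Lemma 5.** Let $s_1<s_2$ be stable separations of order less than $k$, $X_i=P_i\cap Q_i$ and $W=P_2\cap Q_1\ (\supseteq X_1\cup X_2)$. Let $A,B\subseteq W\setminus(X_1\cup X_2)$ be disjoint with $A\Rightarrow B$. If $T[W]$ has $k$ disjoint directed paths from $X_1\cup B$ to $X_2\cup A$ (one-vertex paths allowed), then $\mathrm{sm}(T)\ge(1-4\lambda)k$.

*Proof.* **Step 1: extend the paths.** By Lemma 3 take a matching $M_1$ of edges from $P_1\setminus Q_1$ to $X_1$ and a matching $M_2$ of edges from $X_2$ to $Q_2\setminus P_2$, missing at most $2\lambda k$ vertices of $X_1$ and of $X_2$, respectively. Discard the paths that start at an $M_1$-unmatched vertex of $X_1$ or end at an $M_2$-unmatched vertex of $X_2$; these are at most $4\lambda k$ paths. If a remaining path starts in $X_1$, prepend the $M_1$-partner of its first vertex. If it ends in $X_2$, append the $M_2$-partner of its last vertex.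

The added vertices lie outside $W$, since $W\subseteq Q_1$ and $W\subseteq P_2$. Moreover $P_1\setminus Q_1\subseteq P_2\setminus Q_2$ (as $s_1\le s_2$), so $P_1\setminus Q_1$ is disjoint from $Q_2\setminus P_2$. Partners of distinct vertices under one matching are distinct. So the extended paths are disjoint. Each starts at some $\beta\in B\cup(P_1\setminus Q_1)$ and ends at some $\alpha\in A\cup(Q_2\setminus P_2)$. These two sets are disjoint, so $\alpha\ne\beta$.

**Step 2: every end sends an edge to every start.** For every end $\alpha$ and start $\beta$, of the same path or of different paths, $\alpha\to\beta$: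

- If $\alpha\in A$ and $\beta\in B$, this is the assumption $A\Rightarrow B$.
- If $\alpha\in A$ and $\beta\in P_1\setminus Q_1$, then $\alpha\in W\setminus X_1\subseteq Q_1\setminus P_1$, and $\alpha\to\beta$ because $s_1$ is a separation.
- If $\alpha\in Q_2\setminus P_2$, then either $\beta\in P_1\setminus Q_1\subseteq P_2\setminus Q_2$, or $\beta\in B\subseteq W\setminus X_2\subseteq P_2\setminus Q_2$. In both cases $\alpha\to\beta$ because $s_2$ is a separation.

**Step 3: read off the minor.** Each extended path together with the edge from its end to its start is a directed cycle, so its vertex set induces a strong subdigraph. For two paths, the edges from the end of each to the start of the other go in both directions. So these vertex sets, at least $(1-4\lambda)k$ of them, form a strong minor. $\square$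

## 7. Random parts when no large pair $A\Rightarrow B$ exists

Lemma 5 needs sets $A\Rightarrow B$ inside $W\setminus(X_1\cup X_2)$, and Lemma 4 will need them to be large. This section says: a large enough tournament contains such a pair, or it has a strong $\overrightarrow{K}_r$ minor by a random construction. The size needed comes from this heuristic. A random set of $t$ vertices misses the in-neighborhood of a typical vertex with probability $e^{-ct}$, so two random $t$-sets fail to have an edge in a given direction with probability about $e^{-ct^2}$. To beat about $2r$ bad events, $t$ of order $\sqrt{\log r}$ is enough. So $r$ disjoint parts use about $r\sqrt{\log r}$ vertices.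

**Lemma 6.** Let $r$ be sufficiently large and $t=\lceil10\sqrt{\log r}\rceil$. Let $U$ be a tournament on $m\ge100rt$ vertices. Then $\mathrm{sm}(U)\ge r$, or there are disjoint $A,B\subseteq V(U)$ with $|A|,|B|\ge m/32$ and $A\Rightarrow B$.

*Proof.* Assume that no such $A,B$ exist. We construct a strong $\overrightarrow{K}_r$ minor.

**Step 0: keep vertices of large degree.** In a tournament on $x$ vertices, let $S$ be the set of vertices of out-degree less than $x/16$. If $S\ne\emptyset$, some vertex of $S$ has at least $(|S|-1)/2$ out-neighbors in $S$, so $(|S|-1)/2<x/16$ and $|S|<x/8+1$. The same holds for in-degrees. So at least $x-(x/4+2)\ge x/2$ vertices have in- and out-degree at least $x/16$, provided $x\ge8$.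

Apply this twice. Let $U'$ be the set of vertices with in- and out-degree at least $m/16$ in $U$, and $m'=|U'|\ge m/2$. Let $U''\subseteq U'$ be the set of vertices with in- and out-degree at least $m'/16$ in $U[U']$; then $|U''|\ge m'/2\ge m/4$. The large degrees in $U$ will be used to make parts strong, those inside $U'$ to connect the parts.

**Step 1: small sets $D_i$ that almost all of $U''$ sees in both directions.** We choose disjoint nonempty $D_1,\dots,D_r\subseteq U'$ with $|D_i|\le t$ such that the sets
$$F_i^-=\{v\in U'':v\text{ has no in-neighbor in }D_i\},\qquad F_i^+=\{v\in U'':v\text{ has no out-neighbor in }D_i\}$$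
satisfy
$$|F_i^-|+|F_i^+|\le2\left(\tfrac{31}{32}\right)^t|U''|.\tag{2}$$
Choose them one after another. At each moment at most $rt\le m/100\le m'/50\le m'/32$ vertices of $U'$ are used. So every $v\in U''$ still has at least $m'/16-m'/32=m'/32$ in-neighbors, and as many out-neighbors, in the unused part of $U'$, which has at most $m'$ vertices. Pick $t$ independent uniform vertices of the unused part, and let $D_i$ be the set of vertices picked. Each $v\in U''$ lies in $F_i^-$ with probability at most $(31/32)^t$, and likewise for $F_i^+$. So the expectation of $|F_i^-|+|F_i^+|$ is at most the right side of (2), and some choice satisfies (2).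

**Step 2: small sets $E_j$ that connect to all $D_i$.** We choose disjoint nonempty $E_1,\dots,E_r\subseteq U''\setminus\bigcup_iD_i$ with $|E_j|\le t$ and
$$E_j\not\subseteq F_i^-,\qquad E_j\not\subseteq F_i^+\qquad\text{for all }i\ne j .$$
Again choose them one after another. At most $2rt\le m/50\le|U''|/2$ vertices are used, so at least $|U''|/2$ vertices of $U''$ are unused. By (2) a uniform unused vertex of $U''$ lies in a given $F_i^\pm$ with probability at most $4(31/32)^t$. Let $E_j$ be the set of $t$ independent uniform unused vertices of $U''$. There are at most $2(r-1)$ bad events $E_j\subseteq F_i^\pm$, each of probability at most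
$$\left(4\left(\tfrac{31}{32}\right)^t\right)^t=\exp\left(-t^2\log\tfrac{32}{31}+t\log4\right).$$
Since $\log\frac{32}{31}>\frac1{32}$ and $t^2\ge100\log r$, we have $t^2\log\frac{32}{31}\ge3\log r$. Since $t\le10\sqrt{\log r}+1$, we have $t\log4\le\log r$ for large $r$. So each bad event has probability at most $r^{-2}<\frac1{2r}$, and with positive probability none occurs.

For $i\ne j$, some vertex of $E_j$ has an in-neighbor in $D_i$, and some vertex of $E_j$ has an out-neighbor in $D_i$. So the disjoint sets $S_i=D_i\cup E_i$ pairwise have edges in both directions.

**Step 3: make the sets strong.** Each $U[S_i]$ has a directed Hamiltonian path (every tournament has one), say from $q_i$ to $q_i'$. As $|S_i|\ge2$, $q_i\ne q_i'$. For $i=1,\dots,r$ in turn we add at most two new vertices to $S_i$ so that it becomes strong. Let $Z$ be the set of all vertices in $\bigcup_jS_j$ and all vertices added so far. Then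
$$|Z|\le2rt+2r\le3rt\le\tfrac{3m}{100}\le\tfrac m{32}.$$
If $q_i'\to q_i$, add nothing. Otherwise let $Y^+=N^+(q_i')\setminus Z$ and $Y^-=N^-(q_i)\setminus Z$, with neighborhoods taken in $U$. As $q_i,q_i'\in U'$, both sets have at least $m/16-m/32=m/32$ elements. If they have a common vertex $y$, add $y$: then $q_i'\to y\to q_i$. If they are disjoint, our assumption says that $Y^-\Rightarrow Y^+$ fails, so there are $x\in Y^+$ and $y\in Y^-$ with $x\to y$. Add both: then $q_i'\to x\to y\to q_i$. In each case the enlarged set has a spanning directed cycle, so it is strong. The added vertices avoid $Z$, so the $r$ enlarged sets are disjoint, and they still have edges in both directions pairwise. They form a strong $\overrightarrow{K}_r$ minor. $\square$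

Requiring $r$ to be large was used for $t\ge2$, for $m'\ge8$, and for the estimate in Step 2.

## 8. Bounded steps in a maximal chain of stable separations: Theorems 3(i) and 1

Let $r$ be large and assume $\mathrm{sm}(T)<r$.

**Step 1: parameters.** Put
$$\lambda=\frac1{\sqrt{\log r}}\le\frac18,\qquad k=\Bigl\lceil\frac r{1-4\lambda}\Bigr\rceil,\qquad t=\lceil10\sqrt{\log r}\rceil,\qquad m=100rt .$$
The four facts we need are the following.

- $(1-4\lambda)k\ge r$, so Lemma 5 with $k$ paths would yield $\mathrm{sm}(T)\ge r$.
- $k-1\le r+8\lambda r$. Indeed $k-1<r/(1-4\lambda)$, and $(1+8\lambda)(1-4\lambda)=1+4\lambda(1-8\lambda)\ge1$.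
- $k\le2r+1\le3r$, because $1-4\lambda\ge\frac12$.
- $m/32\ge\frac{1000}{32}r\sqrt{\log r}>30\,r\sqrt{\log r}>3r\sqrt{\log r}\ge k/\lambda$.

The choice of $\lambda$ balances two losses. The orders exceed $r$ by up to $8\lambda r$, which wants $\lambda$ small. The repair in Lemma 4 needs $A,B$ larger than $k/\lambda$, so the steps have size of order at least $r/\lambda$ and cost about $r/(\lambda\log r)$ colors, which wants $\lambda$ large. These are equal when $\lambda^2=1/\log r$. The step size forced by Lemma 6 is also of order $r\sqrt{\log r}$.

**Step 2: the chain.** Take a maximal chain of stable separations of order less than $k$. It contains $(\emptyset,V)$ and $(V,\emptyset)$, which are stable, of order $0$, and comparable with every separation. Let $s_1<s_2$ be consecutive in it, and let $X_1,X_2,W$ be as in Lemma 5.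

**Claim.** $|W\setminus(X_1\cup X_2)|<m$.

**Step 3: a separator, if the Claim fails.** Suppose $|W\setminus(X_1\cup X_2)|\ge m$. Since $\mathrm{sm}(T[W\setminus(X_1\cup X_2)])<r$, Lemma 6 gives disjoint $A,B\subseteq W\setminus(X_1\cup X_2)$ with $A\Rightarrow B$ and $|A|,|B|\ge m/32>k/\lambda$. If $T[W]$ had $k$ disjoint paths from $X_1\cup B$ to $X_2\cup A$, Lemma 5 would give $\mathrm{sm}(T)\ge(1-4\lambda)k\ge r$, a contradiction. By Menger's theorem (vertex version, for sets of starts and ends, one-vertex paths allowed) there is $S\subseteq W$ with $|S|<k$ that meets all such paths.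

Let $\mathcal R$ be the set of vertices reachable from $(X_1\cup B)\setminus S$ in $T[W]-S$, and put
$$P'=\mathcal R\cup S,\qquad Q'=W\setminus\mathcal R .$$
Then $P'\cup Q'=W$ and $P'\cap Q'=S$. There is no edge from $P'\setminus S=\mathcal R$ to $Q'\setminus S=W\setminus(\mathcal R\cup S)$. Moreover $X_1\cup B\subseteq P'$, and $X_2\cup A\subseteq Q'$ because $S$ meets all paths.

**Step 4: glue it into $T$.** Let
$$s_0=(P_0,Q_0)=(P_1\cup P',\;Q_2\cup Q').$$

*It is a separation.* A vertex outside $P_1\cup Q_2$ lies in $Q_1\cap P_2=W=P'\cup Q'$, so the union is $V$. Let $u\notin Q_0$ and $w\notin P_0$. Then $u\in P_2\setminus Q_2$ and $w\in Q_1\setminus P_1$.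

- If $u\notin W$, then, as $u\in P_2$, we have $u\notin Q_1$. So $u\in P_1\setminus Q_1$, and $u\not\to w$ because $s_1$ is a separation.
- If $w\notin W$, then, as $w\in Q_1$, we have $w\notin P_2$. So $w\in Q_2\setminus P_2$, and $u\not\to w$ because $s_2$ is a separation.
- If $u,w\in W$, then $u\in W\setminus Q'=P'\setminus S$ and $w\in W\setminus P'=Q'\setminus S$, so $u\not\to w$.

*Its order is $|S|<k$.* The set $P_0\cap Q_0$ is the union of four sets, one of which is $P'\cap Q'=S$. The other three lie in $S$:

- $P_1\cap Q_2\subseteq X_1\cap X_2\subseteq P'\cap Q'=S$, using $Q_2\subseteq Q_1$ and $P_1\subseteq P_2$.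
- $P_1\cap Q'\subseteq X_1\cap Q'\subseteq P'\cap Q'=S$, using $Q'\subseteq W\subseteq Q_1$.
- $P'\cap Q_2\subseteq P'\cap X_2\subseteq P'\cap Q'=S$, using $P'\subseteq W\subseteq P_2$.

*It lies between $s_1$ and $s_2$, far from both.* We have $P_1\subseteq P_0\subseteq P_2$ and $Q_2\subseteq Q_0\subseteq Q_1$, so $s_1\le s_0\le s_2$. The set $B\subseteq W\setminus X_1$ is disjoint from $P_1$ and contained in $P_0$. The set $A\subseteq W\setminus X_2$ is disjoint from $Q_2$ and contained in $Q_0$. So
$$d(s_0,s_1)\ge|B|>\frac k\lambda>\frac{o(s_0)}\lambda,\qquad d(s_0,s_2)\ge|A|>\frac k\lambda>\frac{o(s_0)}\lambda .$$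

**Step 5: contradiction.** By Lemma 4 there is a stable separation strictly between $s_1$ and $s_2$, of order at most $o(s_0)<k$. It could be inserted into the chain, contrary to maximality. This proves the Claim.

**Step 6: Theorem 3(i).** We have $P_2\setminus P_1=W\setminus X_1$, so by the Claim
$$|P_2\setminus P_1|\le|W\setminus(X_1\cup X_2)|+|X_2|\le m+k\le1000\,r\sqrt{\log r}+103\,r\le1200\,r\sqrt{\log r}=:n$$
for large $r$. All orders in the chain are at most $k-1\le r+8r/\sqrt{\log r}$. So the chain is as required, and Theorem 3(i) is proved.

**Step 7: Theorem 1.** By Lemma 2, and since $n\ge r$ and $\log_2r\ge\log r$, every step satisfies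
$$\chi(T[P_2\setminus P_1])\le\frac{4n}{\log_2n}\le\frac{4800\,r\sqrt{\log r}}{\log_2r}\le\frac{4800\,r}{\sqrt{\log r}} .$$
Lemma 1 now gives
$$\chi(T)\le r+\frac{8r}{\sqrt{\log r}}+\frac{4800\,r}{\sqrt{\log r}}\le r+\frac{5000\,r}{\sqrt{\log r}} .$$
This was derived from $\mathrm{sm}(T)<r$, so it is the contrapositive of Theorem 1, with $r_0$ any number beyond which all the "for large $r$" hold. With the remark after the statements in Section 2, the answer to the Question is yes. $\square$

## 9. The bounds $r+1\le f(r)\le r+Cr/\sqrt{\log r}+1$

The lower bound of Theorem 2 was proved with the tournaments $S_r$. For the upper bound, let first $r\ge r_0$. By Theorem 1 every $T$ with $\chi(T)>r+5000r/\sqrt{\log r}$ has $\mathrm{sm}(T)\ge r$, so $f(r)\le r+5000r/\sqrt{\log r}+1$. We may take $r_0\ge2$ to be an integer.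

Now let $2\le r<r_0$. Since $\mathrm{sm}(T)\ge r_0$ implies $\mathrm{sm}(T)\ge r$, we have $f(r)\le f(r_0)$, which is finite by the first case. If $C\ge f(r_0)\sqrt{\log r_0}$, then $Cr/\sqrt{\log r}\ge C/\sqrt{\log r_0}\ge f(r_0)\ge f(r)$. So
$$C=\max\bigl(5000,\;f(r_0)\sqrt{\log r_0}\bigr)$$
works for all $r\ge2$, and Theorem 2 is proved. $\square$

The known fact that $\chi(T)\ge2r$ implies $\mathrm{sm}(T)\ge r$ gives a smaller constant here. It says $f(r)\le2r$, so for $r<r_0$ any $C\ge\sqrt{\log r_0}$ is enough, and $C=\max(5000,\sqrt{\log r_0})$ works. The proof of Theorem 1 did not use it.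

Finally, since $r/\sqrt{\log r}\ge1$ for $r\ge2$, the summand $+1$ can be absorbed into the constant: for every $r\ge2$, every tournament with $\chi(T)\ge r+(C+1)\,r/\sqrt{\log r}$ satisfies $\mathrm{sm}(T)\ge r$. On the other side, $\chi(T)\ge r$ alone never suffices for $r\ge2$, as $S_r$ shows. So $f(r)=(1+o(1))r$.
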